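\title{The edit distance function of a forbidden random graph}

\begin{abstract}
Let $F$ be a random graph $G(n,p_0)$, and let $\mathrm{ed}_F(p)$ be the edit distance function of the property of having no induced copy of $F$. We prove that for every fixed $p_0\in(0,1)$, with probability tending to $1$,
\[
\mathrm{ed}_F(p)=(1+o(1))\,\frac{2\log_2 n}{n}\,\min\Big\{\frac{p}{-\log_2(1-p_0)},\frac{1-p}{-\log_2 p_0}\Big\}
\]
simultaneously for all $p\in[0,1]$, which confirms a conjecture stated by Martin. The error term is explicit, and the proof covers every $p_0=p_0(n)$ such that $q=\min\{p_0,1-p_0\}$ satisfies $\log(1/q)=o(\log n)$. When $nq/\log n\to\infty$, this condition is also necessary. The lower bound reduces to realizing sparse edge/nonedge patterns in $F$ almost exactly; this is done by a second moment estimate that is amplified by Talagrand's inequality until it survives a union bound over all patterns.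
\end{abstract}

\section{Introduction}\label{sec:intro}

What fraction of the pairs of vertices of a large graph must be changed, in the worst case, to destroy every induced copy of a given graph $F$? We answer this asymptotically when $F$ is itself a random graph.

\subsection*{The edit distance function}
For graphs $G,G'$ on the same labeled vertex set let $\mathrm{dist}(G,G')=|E(G)\triangle E(G')|$. A graph property $\mathcal H$ is \emph{hereditary} if it is closed under isomorphism and under taking induced subgraphs. Put $\mathrm{dist}(G,\mathcal H)=\min\{\mathrm{dist}(G,G'):V(G')=V(G),\ G'\in\mathcal H\}$. The \emph{edit distance function} of $\mathcal H$ is, for $p\in[0,1]$,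
\[
\mathrm{ed}_{\mathcal H}(p)=\lim_{N\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H):|V(G)|=N,\ |E(G)|=\big\lfloor p\tbinom N2\big\rfloor\Big\}\Big/\tbinom N2 .
\]
The limit exists, and it is known to equal $\lim_N\mathbb E[\mathrm{dist}(G(N,p),\mathcal H)]/\binom N2$, where $G(N,p)$ is the Erd\H{o}s--R\'enyi random graph: among graphs of density $p$, the random one is asymptotically the hardest to repair. The graphs with no induced copy of $F$ form a hereditary property $\mathrm{Forb}(F)$, and we write $\mathrm{ed}_F=\mathrm{ed}_{\mathrm{Forb}(F)}$. For example, $\mathrm{ed}_{K_2}(p)=p$, since every edge must be deleted.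

There are two simple ways to destroy $F$. Let $k=\chi(F)-1$, put each vertex of $G$ independently and uniformly into one of $k$ classes, and delete the edges inside the classes. Each edge is deleted with probability $1/k$, so some partition deletes at most $|E(G)|/k$ edges, and the result is $k$-colorable and hence contains no copy of $F$. Doing the same to the complements of $G$ and $F$ turns the classes into cliques instead. Hence
\begin{equation}\label{eq:two}
\mathrm{ed}_F(p)\le\min\Big\{\frac{p}{\chi(F)-1},\ \frac{1-p}{\chi(\overline F)-1}\Big\},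
\end{equation}
where a term with denominator $0$ is omitted. Other strategies can be cheaper. For $F=C_4$ the bound \eqref{eq:two} is $\min\{p,1-p\}$. But put each vertex into a first class with probability $1-p$ and into a second class with probability $p$, and make the first class independent and the second a clique. This costs a fraction $p(1-p)^2+(1-p)p^2=p(1-p)$ of the pairs, and it destroys $C_4$, because removing a clique (at most two adjacent vertices) from $C_4$ always leaves an edge.

\subsection*{Forbidding a random graph}
Now let $F\sim G(n,p_0)$ with $p_0\in(0,1)$. Each realization of $F$ has a deterministic function $\mathrm{ed}_F$, and the only randomness in the statements below is that of $F$. We write $\log=\log_2$ and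
\[
\beta=-\log(1-p_0),\qquad\gamma=-\log p_0 ,
\]
so that a given pair is a nonedge of $F$ with probability $2^{-\beta}$ and an edge with probability $2^{-\gamma}$: these are the \emph{costs}, in bits, of prescribing a nonedge and an edge. The expected number of independent $k$-sets is at most $n^k2^{-\beta k(k-1)/2}$, which is small once $k$ slightly exceeds $2\log n/\beta$. So $\chi(F)$ is at least about $\beta n/(2\log n)$, likewise $\chi(\overline F)$ is at least about $\gamma n/(2\log n)$, and \eqref{eq:two} bounds $\mathrm{ed}_F$ from above by about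
\[
f(p)=f_{n,p_0}(p)=\frac{2\log n}{n}\min\Big\{\frac p\beta,\frac{1-p}\gamma\Big\}.
\]
This tent-shaped function vanishes at $0$ and $1$ and is linear on $[0,p^*]$ and on $[p^*,1]$, where
\begin{equation}\label{eq:pstar}
p^*=\frac{\beta}{\beta+\gamma},\qquad 1-p^*=\frac{\gamma}{\beta+\gamma},\qquad f(p^*)=\frac1{\beta+\gamma}\cdot\frac{2\log n}n .
\end{equation}
A random graph should have no special structure, of the kind $C_4$ has, for a cleverer strategy to exploit. This is the content of the following conjecture from Martin's paper \cite{Martin}.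

\begin{quote}
\emph{For every fixed $p_0\in(0,1)$ there is a deterministic function $\delta(n)\to0$ such that, with probability tending to $1$ as $n\to\infty$,}
\begin{equation}\label{eq:formula}
(1-\delta(n))f(p)\le\mathrm{ed}_F(p)\le(1+\delta(n))f(p)\quad\text{for all }p\in[0,1].
\end{equation}
\end{quote}

The case $p_0=1/2$ is known by work of Alon and Stav.

\subsection*{Results}
We allow $p_0=p_0(n)\in(0,1)$ to depend on $n$ and put
\[
q=\min\{p_0,1-p_0\},\quad a=\log\tfrac1q=\max\{\beta,\gamma\},\quad \Lambda=a+\log\log n,\quad r=\frac{\Lambda}{\log n},\quad\varepsilon=r^{1/3}.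
\]
``For large $n$'' always refers to a threshold that depends only on the sequence $p_0(\cdot)$.

\begin{theorem}\label{thm:main}
Suppose $a=o(\log n)$, so that $r,\varepsilon\to0$, and let $F\sim G(n,p_0)$. For all large $n$:
\begin{enumerate}
\item[(1)] with probability at least $1-\exp(-n^{2-40r})$, $\mathrm{ed}_F(p)\ge(1-4\varepsilon)f(p)$ for all $p\in[0,1]$;
\item[(2)] with probability at least $1-2/n$, $\mathrm{ed}_F(p)\le(1+4r)f(p)$ for all $p\in[0,1]$.
\end{enumerate}
\end{theorem}

For fixed $p_0$ the number $a$ is a constant, and $r\le r^{1/3}$ once $r\le1$. This gives the conjecture.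

\begin{corollary}\label{cor:conj}
For every fixed $p_0\in(0,1)$, \eqref{eq:formula} holds with probability tending to $1$ for $\delta(n)=4r^{1/3}=O\big((\log\log n/\log n)^{1/3}\big)$.
\end{corollary}

The range of Theorem~\ref{thm:main} is sharp in the following sense.

\begin{theorem}\label{thm:range}
Suppose $nq/\log n\to\infty$. Then there is a deterministic $\delta(n)\to0$ such that \eqref{eq:formula} holds with probability tending to $1$ if and only if $\log(1/q)=o(\log n)$.
\end{theorem}

\subsection*{Outline}
Part (2) of Theorem~\ref{thm:main} and the necessity in Theorem~\ref{thm:range} come from \eqref{eq:two} and a count of independent sets (Section~\ref{sec:upper}). The work lies in part (1), where all editing strategies must be ruled out at once. A theorem of Balogh and Martin describes the strategies as finite templates, and concavity reduces the problem to the single density $p^*$ (Section~\ref{sec:crg}). There are infinitely many templates, so we sample from each cheap one a \emph{pattern}: a sparse list of required edges and nonedges on $n$ points in which every point carries cost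 less than $2\log n$ (Section~\ref{sec:patterns}). There are $\exp(n^{1+o(1)})$ patterns, and we show that $F$ almost realizes each of them with failure probability $\exp(-n^{2-o(1)})$. The method for this is described, and worked out for a perfect matching, in Section~\ref{sec:spread}; Sections~\ref{sec:overlap} and~\ref{sec:all} carry it out in general.

\subsection*{Standing inequalities}
Let $b=\min\{\beta,\gamma\}=-\log(1-q)$. Except in the proof of Theorem~\ref{thm:range} we assume $a=o(\log n)$, and we use freely that, for large $n$,
\begin{equation}\label{eq:standing}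
2^{-a}=q\le b\le1\le a\le\Lambda,\qquad 2^\Lambda=2^a\log n=n^r,\qquad\frac1{\log n}\le r=\varepsilon^3,\qquad\varepsilon\le\frac16 .
\end{equation}
Here $q\le b$ because $1-q\le e^{-q}\le2^{-q}$, and $b\le1\le a$ because $q\le\frac12$. The point of $\Lambda$ is that $1/q$, $1/b$ and $\log n$ are all at most $2^\Lambda$, and every fixed power of $2^\Lambda$ is $n^{o(1)}$.

\section{Independent sets and upper bounds}\label{sec:upper}

Complementation is a symmetry of the upper bounds: $\overline F\sim G(n,1-p_0)$, and passing from $(F,p)$ to $(\overline F,1-p)$ exchanges $\beta$ with $\gamma$, the two terms of \eqref{eq:two}, and the two terms of $f$. It leaves $q,a,r$ unchanged.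

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $k=\lceil2\log n/\beta\rceil+2$. Then $\beta(k-1)/2\ge\log n+\beta/2$ and $k\beta/2\ge\log n$, so the expected number of independent $k$-sets of $F$ is at most
\[
n^k2^{-\beta k(k-1)/2}=2^{k(\log n-\beta(k-1)/2)}\le2^{-k\beta/2}\le1/n .
\]
Hence with probability at least $1-1/n$ every independent set has at most $k-1\le2\log n/\beta+2$ vertices, and then
\[
\chi(F)\ge\frac{n}{k-1}\ge\frac{\beta n}{2\log n}\cdot\frac1{1+\beta/\log n}.
\]
By \eqref{eq:standing}, $\beta/\log n\le r$, and $\frac{2\log n}{\beta n}\le 2\cdot2^a\log n/n=2n^{r-1}\le1/\log n\le r$ for large $n$. Therefore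
\[
\chi(F)-1\ge\frac{\beta n}{2\log n}\Big(\frac1{1+r}-r\Big)\ge\frac{\beta n}{2\log n}(1-2r).
\]
By symmetry, $\chi(\overline F)-1\ge\frac{\gamma n}{2\log n}(1-2r)$ with probability at least $1-1/n$. When both bounds hold, \eqref{eq:two} gives $\mathrm{ed}_F\le(1-2r)^{-1}f\le(1+4r)f$, since $(1-2r)(1+4r)=1+2r(1-4r)\ge1$ for $r\le\frac14$.
\end{proof}

The bound $\binom nk\le n^k$ is accurate in the exponent only when $k=n^{o(1)}$. If $p_0\le n^{-c}$, then the relevant $k$ exceeds $1/p_0\ge n^c$, there are markedly fewer $k$-sets, independent sets are smaller than $2\log n/\beta$ by a constant factor, and \eqref{eq:two} beats $f$. This is the whole reason for Theorem~\ref{thm:range}.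

\begin{proof}[Proof of Theorem~\ref{thm:range}, given Theorem~\ref{thm:main}]
If $\log(1/q)=o(\log n)$, Theorem~\ref{thm:main} gives \eqref{eq:formula} with $\delta=4\varepsilon$. Suppose now that $nq/\log n\to\infty$ but $\log(1/q)\ne o(\log n)$. Then there is $c\in(0,1]$ with $q\le n^{-c}$ along a subsequence. Passing to a further subsequence and using the symmetry, we may assume $p_0=q$ along it, so $p_0\to0$.

Let $k=\lceil(2-c)\ln n/p_0\rceil+1$. Using $\binom nk\le(en/k)^k$ and $1-p_0\le e^{-p_0}$, the expected number of independent $k$-sets is at most $\big(\frac{en}ke^{-p_0(k-1)/2}\big)^k$. For large $n$ we have $k\ge1/p_0\ge n^c$, so $\ln\frac{en}k\le1+(1-c)\ln n$, while $p_0(k-1)/2\ge(1-\frac c2)\ln n$. The expectation is thus at most $e^{k(1-\frac c2\ln n)}\to0$. So with probability tending to $1$,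
\[
\chi(F)\ge\frac n{k-1}\ge(1-o(1))\frac{np_0}{(2-c)\ln n}.
\]
The right side tends to infinity because $nq/\log n\to\infty$; this is the only use of that hypothesis, and it lets us replace $\chi(F)$ by $\chi(F)-1$ in the display. By \eqref{eq:two}, $\mathrm{ed}_F(p)\le(1+o(1))\frac{(2-c)\ln n}{np_0}\,p$. On the other hand $\beta=(1+o(1))p_0/\ln2$ as $p_0\to0$, so on $(0,p^*]$ we have $f(p)=\frac{2\log n}{n}\cdot\frac p\beta=(1+o(1))\frac{2\ln n}{np_0}\,p>0$. Hence $\mathrm{ed}_F(p)\le(1-\frac c2+o(1))f(p)$ on $(0,p^*]$ with probability tending to $1$ along the subsequence, which is incompatible with the lower bound in \eqref{eq:formula} for any $\delta(n)\to0$.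
\end{proof}

\section{Colored regularity graphs and the density $p^*$}\label{sec:crg}

A lower bound on $\mathrm{ed}_F$ requires a description of all editing strategies.

\begin{definition}
A \emph{colored regularity graph} (CRG) $K$ is a finite complete graph in which each vertex is colored white or black and each edge is colored white, gray or black. Let $M_K(p)$ be the symmetric matrix indexed by $V(K)$ with entry $p$ for white vertices (on the diagonal) and white edges, $1-p$ for black vertices and black edges, and $0$ for gray edges, and put
\[
g_K(p)=\min\Big\{x^TM_K(p)x:\ x\ge0,\ \sum_vx_v=1\Big\}.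
\]
A graph $F$ \emph{embeds} in $K$ if there is a map $\varphi:V(F)\to V(K)$ such that for every edge $uw$ of $F$, either $\varphi(u)=\varphi(w)$ is a black vertex or $\varphi(u)\varphi(w)$ is a black or gray edge, and for every nonedge $uw$, either $\varphi(u)=\varphi(w)$ is a white vertex or $\varphi(u)\varphi(w)$ is a white or gray edge.
\end{definition}

A CRG is a recipe. Assign the vertices of $G$ independently to vertices of $K$ with distribution $x$; delete the edges that fall on a white vertex or edge, add the nonedges that fall on a black one, and leave gray pairs alone. If $G$ has density $p$, the expected fraction of changed pairs is $x^TM_K(p)x$, and an induced copy of $F$ in the edited graph yields an embedding of $F$ in $K$. So $\mathrm{ed}_F\le g_K$ whenever $F$ does not embed in $K$. The following theorem says that no strategy does better.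

\begin{theorem}[Balogh and Martin \cite{BM}]\label{thm:BM}
For every graph $F$ and $p\in[0,1]$,
\[
\mathrm{ed}_F(p)=\inf\{g_K(p):F\text{ does not embed in }K\}.
\]
\end{theorem}

Marchant and Thomason \cite{MT} showed that the infimum is attained; we do not need this. For fixed $K$ and $x$, the quantity $x^TM_K(p)x$ is a nonnegative affine function of $p$. So $\mathrm{ed}_F$, an infimum of such functions, is concave and nonnegative on $[0,1]$. Consider the property
\[
(\star)\qquad F\text{ embeds in every CRG }K\text{ with }g_K(p^*)\le(1-4\varepsilon)f(p^*).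
\]

\begin{lemma}\label{lem:concave}
If $(\star)$ holds, then $\mathrm{ed}_F(p)\ge(1-4\varepsilon)f(p)$ for all $p\in[0,1]$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:BM}, $\mathrm{ed}_F(p^*)\ge(1-4\varepsilon)f(p^*)$. For $p=\lambda p^*$ with $\lambda\in[0,1]$, concavity and nonnegativity give $\mathrm{ed}_F(p)\ge\lambda\,\mathrm{ed}_F(p^*)\ge(1-4\varepsilon)\lambda f(p^*)=(1-4\varepsilon)f(p)$. For $p=1-\lambda(1-p^*)$ we again have $\mathrm{ed}_F(p)\ge\lambda\,\mathrm{ed}_F(p^*)$ and $f(p)=\lambda f(p^*)$.
\end{proof}

The density $p^*$ has a second merit. By \eqref{eq:pstar} the entries of $(\beta+\gamma)M_K(p^*)$ are $\beta$ (white), $\gamma$ (black) and $0$ (gray). So at $p^*$ the price that the recipe pays for a pair is proportional to the cost, in bits, of the constraint that the pair imposes on an embedding of $F$.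

\begin{example}\label{ex:gray}
Let $K$ have $s$ white vertices, $t$ black vertices and only gray edges. Then $F$ embeds in $K$ exactly when $V(F)$ is the union of $s$ independent sets and $t$ cliques. The matrix $A=(\beta+\gamma)M_K(p^*)$ is diagonal, and by Cauchy--Schwarz $1=(\sum_vx_v)^2\le(\sum_vA_{vv}x_v^2)(\sum_v1/A_{vv})$, with equality for $x_v\propto1/A_{vv}$. So the minimum of $x^TAx$ is $g=(s/\beta+t/\gamma)^{-1}$, attained at $x_v=g/\beta$ for white and $x_v=g/\gamma$ for black $v$. The condition in $(\star)$ reads $g\le(1-4\varepsilon)\frac{2\log n}n$, that is,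
\[
s\cdot\frac{2\log n}\beta+t\cdot\frac{2\log n}\gamma\ge\frac n{1-4\varepsilon}.
\]
Thus $(\star)$ contains the statement that $F$ can be covered by $s$ independent sets and $t$ cliques as soon as their first-moment sizes add up to slightly more than $n$. To find the cover, distribute the $n$ vertices in proportion to $x$: look for independent sets of size about $gn/\beta$ and cliques of size about $gn/\gamma$. In either case the constraints at one vertex of $F$ have total cost about $gn\le(1-4\varepsilon)2\log n$.
\end{example}

\section{Patterns}\label{sec:patterns}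

We cannot take a union bound over all CRGs. But an embedding of $F$ uses only $n$ ``places'' of $K$, and all that matters is which pairs of places demand an edge and which a nonedge. The last sentence of Example~\ref{ex:gray} suggests what to retain about these demands.

\begin{definition}
A \emph{pattern} is a pair $P=(B,W)$ of disjoint sets of $2$-subsets of $[n]$ such that, with $b_i,w_i$ the degrees of $i$ in $B$ and $W$,
\begin{equation}\label{eq:load}
\gamma b_i+\beta w_i\le(1-\varepsilon)\,2\log n\qquad\text{for all }i\in[n].
\end{equation}
Pairs in $B$ are \emph{black} and have \emph{cost} $\gamma$; pairs in $W$ are \emph{white} and have cost $\beta$. We also write $P$ for the graph $B\cup W$. For a graph $F$ on a fixed $n$-element set $V$ and a bijection $\sigma:[n]\to V$, let $\mathrm{viol}_P(\sigma,F)$ be the number of $ij\in B$ with $\sigma(i)\sigma(j)\notin E(F)$ plus the number of $ij\in W$ with $\sigma(i)\sigma(j)\in E(F)$. Call $\sigma$ \emph{good} for $F$ if $\mathrm{viol}_P(\sigma,F)=0$, and let $V_P(F)=\min_\sigma\mathrm{viol}_P(\sigma,F)$.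
\end{definition}

The constant in \eqref{eq:load} is dictated by the first moment. If $C$ is the total cost of $P$, a fixed $\sigma$ is good with probability $p_0^{|B|}(1-p_0)^{|W|}=2^{-C}$, so the number $Z=Z(F)$ of good bijections has
\[
\mathbb EZ=n!\,2^{-C}.
\]
Summing \eqref{eq:load} over $i$ counts each pair twice, so $C\le(1-\varepsilon)n\log n$ and $\mathbb EZ\ge(n^\varepsilon/e)^n$. If instead every vertex carried cost at least $(1+\varepsilon)2\log n$, we would have $\mathbb EZ\le n^{-\varepsilon n}$. A bound on $C$ alone would not do: a single white clique on $\lceil2\log n/\beta\rceil+2$ points has cost $n^{o(1)}$, yet it asks for an independent set that is unlikely to exist by Section~\ref{sec:upper}.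

Every cost is at least $b$, so the maximum degree of $P$ is at most $D$, where
\begin{equation}\label{eq:D}
D=\lfloor2\log n/b\rfloor,\qquad1\le D\le2^{1+a}\log n=2^{1+\Lambda}\le2^{2\Lambda}.
\end{equation}
We shall not be able to show that every pattern has a good bijection: a pattern may require every vertex of $F$ to have a neighbor, and a vertex is isolated with probability $2^{-\beta(n-1)}$, which is too large for a union bound over all patterns. So we allow
\[
\ell=\lfloor n2^{-4\Lambda}\rfloor=n^{1-o(1)}
\]
violations and repair them with spare room in $K$.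

\begin{proposition}\label{prop:reduce}
For large $n$: if $V_P(F)\le\ell$ for every pattern $P$, then $(\star)$ holds.
\end{proposition}

For a general $K$ the weights $x_v$ may be much smaller than $1/n$, so they cannot be rounded as in Example~\ref{ex:gray}. We sample instead, and control the costs by Bernstein's inequality: if $Y_j\in[0,a]$ are independent and $S=\sum_jY_j$, then for $t>0$
\begin{equation}\label{eq:bern}
\Pr(S\ge\mathbb ES+t)\le\exp\Big(-\frac{t^2}{2(\mathrm{Var}\,S+at/3)}\Big),\qquad\mathrm{Var}\,S\le a\,\mathbb ES,
\end{equation}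
the latter because $Y_j^2\le aY_j$.

\begin{proof}[Proof of Proposition~\ref{prop:reduce}]
Let $g_K(p^*)\le(1-4\varepsilon)f(p^*)$ and $A=(\beta+\gamma)M_K(p^*)$. Let $x$ minimize $x^TAx$ over probability vectors, with minimum $g\le(1-4\varepsilon)\frac{2\log n}n$.

\emph{Equal loads.} The condition \eqref{eq:load} concerns every vertex, while $g$ is an average; minimality closes this gap. If $x_u,x_v>0$, then $x+t(e_u-e_v)$ is a probability vector for small $|t|$, so the derivative $2\big((Ax)_u-(Ax)_v\big)$ at $t=0$ vanishes. Thus $(Ax)_v$ is constant on the support of $x$, and the constant is $\sum_vx_v(Ax)_v=g$.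

\emph{Sampling.} Let $m=\lceil(1+\varepsilon)n\rceil\le2n$ and draw $v_1,\dots,v_m\in V(K)$ independently with distribution $x$. We call the indices $1,\dots,m$ \emph{positions}. Let $L_i=\sum_{j\ne i}A_{v_iv_j}$, with the diagonal entry used when $v_j=v_i$. Given $v_i$, the sum $L_i$ has independent terms in $[0,a]$, each of mean $(Ax)_{v_i}=g$, so its mean is
\[
(m-1)g\le(1+\varepsilon)(1-4\varepsilon)\,2\log n\le(1-3\varepsilon)\,2\log n
\]
and its variance is at most $2a\log n$. Apply \eqref{eq:bern} with $t=4\varepsilon\log n$:
\[
\Pr\big(L_i>(1-\varepsilon)2\log n\big)\le\exp\Big(-\frac{16\varepsilon^2\log^2n}{2a\log n\,(2+4\varepsilon/3)}\Big)\le e^{-3\varepsilon^2\log n/a}\le e^{-3/\varepsilon}\le\frac\varepsilon8 .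
\]
The second inequality is $8\ge6+4\varepsilon$; the third is $\varepsilon^2\log n/a\ge\varepsilon^2/r=1/\varepsilon$; the last follows from $e^{3/\varepsilon}\ge\frac12(3/\varepsilon)^2$ and $\varepsilon\le\frac16$. (Here $a=o(\log n)$ makes single terms negligible against the sum, and the third inequality explains the choice $\varepsilon=r^{1/3}$.) So there is an outcome with at most $m\varepsilon/8\le\varepsilon n/4$ positions for which $L_i>(1-\varepsilon)2\log n$. Fix it and delete these positions. The set $I$ of remaining positions has $|I|\ge(1+\frac34\varepsilon)n$, and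
\begin{equation}\label{eq:I}
\sum_{j\in I\setminus\{i\}}A_{v_iv_j}\le(1-\varepsilon)\,2\log n\qquad(i\in I).
\end{equation}
Call distinct $i,j\in I$ \emph{neighbors} if $A_{v_iv_j}\ne0$. By \eqref{eq:I} each position has at most $D$ neighbors. Since the diagonal entries of $A$ are positive, two distinct positions that are not neighbors lie on the two ends of a gray edge, which accepts both an edge and a nonedge of $F$.

\emph{Reserve.} By \eqref{eq:D}, $D+1\le2^{2+\Lambda}\le2^{3\Lambda}$, so
\[
\ell(D+1)\le n2^{-\Lambda}\le\frac n{2\log n}\le\frac34\varepsilon n ,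
\]
using $\varepsilon\ge(\log n)^{-1/3}$. Choose positions of $I$ one at a time, each distinct from and not a neighbor of the earlier ones. Fewer than $\ell$ chosen positions exclude fewer than $\ell(D+1)<|I|$ positions, so we obtain a set $R$ of $\ell$ pairwise non-neighbors. The set $R^+$ of positions that lie in $R$ or have a neighbor in $R$ has size at most $\frac34\varepsilon n$. So $I\setminus R^+$ contains $n$ positions, which we rename $1,\dots,n$. Put $ij\in W$ if $v_i=v_j$ is a white vertex or $v_iv_j$ is a white edge, and $ij\in B$ if $v_i=v_j$ is a black vertex or $v_iv_j$ is a black edge. By \eqref{eq:I}, $P=(B,W)$ is a pattern.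

\emph{Embedding.} Take $\sigma$ with $\mathrm{viol}_P(\sigma,F)\le\ell$, and let $T\subset[n]$ with $|T|\le\ell$ contain an endpoint of each violated pair. Choose an injection $\rho:T\to R$ and define $\varphi(\sigma(i))=v_i$ for $i\in[n]\setminus T$ and $\varphi(\sigma(i))=v_{\rho(i)}$ for $i\in T$. Consider a pair $ij$. If $i,j\notin T$ and $ij\in P$, the pair is not violated, so $\sigma(i)\sigma(j)$ is a nonedge sent to a white vertex or edge, or an edge sent to a black one. If $i,j\notin T$ and $ij\notin P$, then $v_iv_j$ is gray. If $i\in T$, then $\rho(i)\in R$, and the other position is either in $R$ or outside $R^+$; so the two positions are not neighbors and the pair is sent to a gray edge. Hence $\varphi$ is an embedding.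
\end{proof}

\section{Second moments and spread}\label{sec:spread}

Fix a pattern $P$ of total cost $C$. We must show that $V_P(F)>\ell$ is extremely unlikely. The plan has two stages. A second moment computation shows that, with a probability that is small but not too small, $F$ has many good bijections and these overlap very little. Talagrand's inequality then shows that almost every graph is close to such an $F$ in the sense that matters.

\subsection*{Pairs of bijections}
For a permutation $\pi$ of $[n]$, the \emph{overlap graph} $O(\pi)$ has vertex set $[n]$ and edge set $\{e\in B:\pi(e)\in B\}\cup\{e\in W:\pi(e)\in W\}$. Let $X(\pi)$ be the total cost of its edges and $U(\pi)$ the set of its non-isolated vertices.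

\begin{lemma}\label{lem:pairs}
\begin{enumerate}
\item[(a)] If $\sigma,\sigma'$ are both good for some graph on $V$, then $|\sigma(P)\cap\sigma'(P)|=|E(O(\sigma'^{-1}\sigma))|$.
\item[(b)] For every function $h\ge0$ on permutations, with $\pi$ uniform,
\[
\mathbb E\sum_{\sigma,\sigma'\text{ good for }F}h(\sigma'^{-1}\sigma)\le(\mathbb EZ)^2\,\mathbb E\big[h(\pi)2^{X(\pi)}\big].
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\tau=\sigma'^{-1}\sigma$. A pair of $V$ lies in $\sigma(P)\cap\sigma'(P)$ exactly when it equals $\sigma(e)$ with $e\in P$ and $\tau(e)\in P$. If $e$ and $\tau(e)$ have different colors for some such $e$, then $\sigma$ and $\sigma'$ make opposite demands on $\sigma(e)$ and are never both good. Otherwise these $e$ are the edges of $O(\tau)$, which proves (a); and then the pairs constrained by $\sigma$ or $\sigma'$ have total cost $2C-X(\tau)$. In both cases $\Pr(\sigma,\sigma'\text{ good})\le2^{-2C+X(\tau)}$. Each permutation equals $\sigma'^{-1}\sigma$ for $n!$ of the $(n!)^2$ pairs, so the left side of (b) is at most $(n!)^22^{-2C}\,\mathbb E[h(\pi)2^{X(\pi)}]$.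
\end{proof}

We shall combine this with the Paley--Zygmund inequality
\begin{equation}\label{eq:PZ}
\Pr\big(Z\ge\tfrac12\mathbb EZ\big)\ge\frac{(\mathbb EZ)^2}{4\,\mathbb EZ^2},
\end{equation}
which follows from $\frac12\mathbb EZ\le\mathbb E[Z\mathbf 1_{Z\ge\mathbb EZ/2}]$ and Cauchy--Schwarz.

\subsection*{Amplification}
Changing all pairs at one vertex of $F$ changes $V_P(F)$ by at most $D$, so the bounded differences inequality gives tails of the form $\exp(-2t^2/(nD^2))$. For $t\le\ell$ the exponent is below $n$, whereas our count of patterns will have exponent of order $Dn\log n$. We need an inequality that uses all $\binom n2$ coordinates, with weights adapted to the graph at hand.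

\begin{theorem}[Talagrand \cite{Tal}]\label{thm:tal}
In a finite product probability space, for a point $x$ and a nonempty set $\mathcal A$ let
\[
d_T(x,\mathcal A)=\sup_{\alpha\ge0,\ \|\alpha\|_2\le1}\ \min_{y\in\mathcal A}\ \sum_{i:\,x_i\ne y_i}\alpha_i .
\]
Then $\Pr(\mathcal A)\Pr(d_T(x,\mathcal A)\ge t)\le e^{-t^2/4}$ for all $t\ge0$.
\end{theorem}

We apply it to the $\binom n2$ independent edge indicators of $F$. The weight of a pair will be the probability that a random good bijection uses it.

\begin{lemma}\label{lem:boost}
Let $s>0$ and let $\mathcal G$ be a nonempty set of graphs on $V$ such that every $F_0\in\mathcal G$ has a good bijection and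
\[
\mathbb E\,|\sigma(P)\cap\sigma'(P)|\le s
\]
for independent uniform good bijections $\sigma,\sigma'$ for $F_0$. Then, for every $\lambda\ge0$,
\[
\Pr(V_P(F)>\lambda)\le\frac{1}{\Pr(\mathcal G)}\,e^{-\lambda^2/(4s)}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal A=\{F_1:V_P(F_1)>\lambda\}$. We may assume $\mathcal A\ne\emptyset$, so $P$ is not empty. Fix $F_0\in\mathcal G$ and put $\mu_e=\Pr(e\in\sigma(P))$ for each pair $e$ of $V$. Then $\mu\ne0$, and by independence
\[
\|\mu\|_2^2=\sum_e\Pr\big(e\in\sigma(P)\cap\sigma'(P)\big)=\mathbb E|\sigma(P)\cap\sigma'(P)|\le s .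
\]
Let $F_1\in\mathcal A$ and $\Delta=E(F_0)\triangle E(F_1)$. If $\sigma$ is good for $F_0$, every pair that $\sigma$ violates in $F_1$ is mapped into $\Delta$, so $\lambda<\mathrm{viol}_P(\sigma,F_1)\le|\sigma(P)\cap\Delta|$. Averaging over $\sigma$ gives $\sum_{e\in\Delta}\mu_e>\lambda$. With $\alpha=\mu/\|\mu\|_2$, which depends on $F_0$ only, we get $d_T(F_0,\mathcal A)\ge\lambda/\sqrt s$. This holds for all $F_0\in\mathcal G$, so Theorem~\ref{thm:tal} gives $\Pr(\mathcal A)\Pr(\mathcal G)\le e^{-\lambda^2/(4s)}$.
\end{proof}

In words: if the good bijections of $F_0$ are spread over the pairs of $V$, then spoiling all of them $\lambda$ times over requires changing $F_0$ in very many places. A single good bijection would give only $s=|P|$, which may exceed $n$.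

\begin{example}[A perfect matching]\label{ex:matching}
Let $p_0=\frac12$, so that both costs are $1$, let $n$ be even, and let $P=B$ be a perfect matching of $[n]$. A good bijection is a labeled perfect matching of $F$, and $V_P(F)=n/2-\nu(F)$, where $\nu$ is the size of a largest matching. Here $X(\pi)$ is the number of edges of $P$ that $\pi$ maps to edges of $P$. For a fixed set of $\kappa$ edges, the number of ways to map their $2\kappa$ endpoints injectively so that edges go to edges is $n(n-2)\cdots(n-2\kappa+2)$, so a uniform $\pi$ does this with probability $\prod_{i<\kappa}(n-2i-1)^{-1}$. There are $\binom{n/2}\kappa=\frac1{\kappa!}\prod_{i<\kappa}\frac{n-2i}2$ such sets. Since $n-2i\ge2$,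
\[
\mathbb E\binom X\kappa=\frac1{\kappa!}\prod_{i<\kappa}\frac{n-2i}{2(n-2i-1)}\le\frac1{\kappa!},\qquad\text{so}\qquad\mathbb E\,t^X=\sum_\kappa(t-1)^\kappa\,\mathbb E\binom X\kappa\le e^{t-1}
\]
for $t\ge1$. Lemma~\ref{lem:pairs}(b) with $h=1$ gives $\mathbb EZ^2\le e(\mathbb EZ)^2$, so $\Pr(Z\ge\frac12\mathbb EZ)\ge\frac1{4e}$ by \eqref{eq:PZ}. This alone is a weak conclusion. Now let $Y=\sum X(\sigma'^{-1}\sigma)$, summed over pairs of good bijections. Lemma~\ref{lem:pairs}(b) with $h=X\le2^X$ gives $\mathbb EY\le(\mathbb EZ)^2\,\mathbb E4^X\le e^3(\mathbb EZ)^2$, so $\Pr(Y>8e^4(\mathbb EZ)^2)\le\frac1{8e}$ by Markov's inequality. The event $\mathcal G=\{Z\ge\frac12\mathbb EZ,\ Y\le8e^4(\mathbb EZ)^2\}$ has probability at least $\frac1{8e}$, and on it two random good bijections share $Y/Z^2\le32e^4$ pairs on average, by Lemma~\ref{lem:pairs}(a). Lemma~\ref{lem:boost} yields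
\[
\Pr\big(\nu(F)<n/2-\lambda\big)\le8e\cdot\exp\big(-\lambda^2/(128e^4)\big).
\]
For $\lambda=n^{1-o(1)}$ this is $\exp(-n^{2-o(1)})$.
\end{example}

Two things change for a general pattern. First, the components of $O(\pi)$ are no longer single edges, and large dense components could make $\mathbb E2^X$ explode; condition \eqref{eq:load} prevents this. Second, $\mathbb E2^X$ is no longer bounded. For $p_0=\frac12$ and $P=W$ a $d$-regular graph with $d\ge\log n$, we have $\mathbb EX=(nd/2)^2/\binom n2\ge d^2/2$, so $\mathbb E2^X\ge n^{(\log n)/2}$ by Jensen's inequality. In $1/\Pr(\mathcal G)$ such a factor is harmless. But the use of Markov's inequality in Example~\ref{ex:matching} puts it into $s$ as well, and Lemma~\ref{lem:boost} is empty when $s>n^2$. The remedy is an exponential moment of the size $|U(\pi)|$ of the overlap, so that only the \emph{logarithm} of the factor enters $s$.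

\section{The overlap estimate}\label{sec:overlap}

Let $\Phi_0=2^{20\Lambda}=n^{20r}$.

\begin{lemma}\label{lem:overlap}
For large $n$, every pattern $P$ and uniform $\pi$, $\ \mathbb E\,2^{X(\pi)+|U(\pi)|}\le e^{\Phi_0}$.
\end{lemma}

The idea is to treat the components of $O(\pi)$ as the edges were treated in Example~\ref{ex:matching}. A component on $u$ vertices contains a spanning tree. Up to factors $n^{o(u)}$, there are $n$ such trees in $P$, and $\pi$ maps each into $P$ with probability $n^{1-u}$. So the component appears with weight $n^{2-u}$, against a gain of $2$ to the power of its cost.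

\begin{proof}
Let $c(u)$ be the largest total cost of the pairs of $P$ inside a $u$-subset of $[n]$. Counting pairs, and summing \eqref{eq:load} over the $u$ vertices, we get
\begin{equation}\label{eq:cu}
c(u)\le a\binom u2\qquad\text{and}\qquad c(u)\le(1-\varepsilon)\,u\log n .
\end{equation}
Let $\mathcal T$ range over the (possibly empty) sets of vertex-disjoint trees $T\subset P$ with $|T|\ge2$, where $|T|$ is the number of vertices. For every $\pi$,
\begin{equation}\label{eq:forest}
2^{X(\pi)+|U(\pi)|}\le\sum_{\mathcal T}\mathbf 1\big[\pi(T)\subset P\text{ for all }T\in\mathcal T\big]\prod_{T\in\mathcal T}2^{c(|T|)+|T|}.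
\end{equation}
Indeed, let $\mathcal T$ consist of one spanning tree of each component of $O(\pi)$ with at least two vertices. Its indicator is $1$, and $X(\pi)\le\sum_Tc(|T|)$ and $|U(\pi)|=\sum_T|T|$, so this term alone is at least the left side.

\emph{The probability of a term.} Fix $\mathcal T$ and let $u=\sum_T|T|$. To map a tree $T$ into $P$, choose the image of a root in at most $n$ ways and then the image of each further vertex among the at most $D$ neighbors of the image of its parent. So at most $\prod_TnD^{|T|-1}$ injections of the $u$ vertices are admissible, and $\pi$ extends a given one with probability $(n-u)!/n!$. Since $n!/(n-u)!=\binom nuu!\ge(n/u)^u(u/e)^u=(n/e)^u$, the indicator has expectation at most $\prod_T(e/n)^{|T|}\,nD^{|T|-1}$.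

\emph{The number of trees.} A tree in $P$ with $u$ vertices is determined by a depth-first traversal, which is a closed walk of length $2(u-1)$ in $P$. So there are at most $nD^{2(u-1)}$ such trees.

Give each tree the weight $y(T)=(2e/n)^{|T|}\,nD^{|T|-1}2^{c(|T|)}$ and let $\Phi=\sum_Ty(T)$. A set of $\kappa$ trees occurs $\kappa!$ times in the expansion of $\Phi^\kappa$, so the expectation of \eqref{eq:forest} is at most $\sum_\kappa\Phi^\kappa/\kappa!=e^\Phi$. By \eqref{eq:D}, $2eD^3\le2^{3\Lambda}2^{6\Lambda}=n^{9r}$, and therefore
\[
\Phi\le\sum_{u=2}^nn^2D^{3(u-1)}\Big(\frac{2e}n\Big)^u2^{c(u)}\le\sum_{u=2}^nn^{2-u+9ru}\,2^{c(u)} .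
\]
The second bound in \eqref{eq:cu} wins only when $\varepsilon u$ exceeds $2$; for smaller $u$ we use the first. Let $u_0=\frac{\log n}{3a}\ge\frac1{3r}$.
\begin{itemize}
\item $u=2$. The term is at most $n^{18r}2^a\le2^{19\Lambda}$.
\item $3\le u\le u_0$. Here $c(u)\le au^2/2\le\frac u6\log n$ and $2-u\le-\frac u3$. The term is at most $n^{-u/6+9ru}\le n^{-u/12}$, as $9r\le\frac1{12}$. These terms sum to at most $n^{-1/4}/(1-n^{-1/12})\le1$.
\item $u>u_0$. The term is at most $n^{2-\varepsilon u+9ru}$. We have $9r=9\varepsilon^3\le\varepsilon/4$, and $\varepsilon u\ge\frac\varepsilon{3r}=\frac1{3\varepsilon^2}\ge8$, so $2\le\varepsilon u/4$. The term is at most $n^{-\varepsilon u/2}\le n^{-4}$, and the at most $n$ such terms sum to at most $1$.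
\end{itemize}
The last two ranges meet because $u_0\gg1/\varepsilon$, which again uses $a=o(\log n)$. Altogether $\Phi\le2^{19\Lambda}+2\le2^{20\Lambda}$.
\end{proof}

\section{Realizing all patterns}\label{sec:all}

\begin{proposition}\label{prop:one}
For large $n$ and every pattern $P$,
\[
\Pr(V_P(F)>\ell)\le8\exp\big(n^{20r}-n^{2-36r}\big).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:pairs}(b) with $h=1$ and Lemma~\ref{lem:overlap}, $\mathbb EZ^2\le(\mathbb EZ)^2e^{\Phi_0}$, so \eqref{eq:PZ} gives $\Pr(Z\ge\frac12\mathbb EZ)\ge\frac14e^{-\Phi_0}$. Let $u^*=\lceil4\Phi_0\rceil$ and let $Z_>$ be the number of ordered pairs of good bijections with $|U(\sigma'^{-1}\sigma)|>u^*$. Take $h=\mathbf 1_{|U|>u^*}\le2^{|U|-u^*}$ in Lemma~\ref{lem:pairs}(b):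
\[
\mathbb EZ_>\le(\mathbb EZ)^2\,2^{-u^*}\,\mathbb E2^{X+|U|}\le(\mathbb EZ)^2\,2^{-u^*}e^{\Phi_0}.
\]
Let $\mathcal G=\{Z\ge\frac12\mathbb EZ,\ Z_>\le\frac1{4n}(\mathbb EZ)^2\}$. By Markov's inequality,
\[
\Pr(\mathcal G)\ge\tfrac14e^{-\Phi_0}-4n\,2^{-u^*}e^{\Phi_0}\ge\tfrac18e^{-\Phi_0},
\]
because $2^{u^*}\ge e^{2.7\Phi_0}\ge32n\,e^{2\Phi_0}$ for large $n$, as $\Phi_0\ge(\log n)^{20}$.

Let $F_0\in\mathcal G$ and let $\sigma,\sigma'$ be independent uniform good bijections for $F_0$; these exist since $Z\ge\frac12\mathbb EZ>0$. Put $U=U(\sigma'^{-1}\sigma)$. The overlap graph is a subgraph of $P$, so Lemma~\ref{lem:pairs}(a) gives $|\sigma(P)\cap\sigma'(P)|\le\frac D2|U|$. Moreover $\Pr(|U|>u^*)=Z_>/Z^2\le\frac1n$ and $|U|\le n$ always. Hence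
\[
\mathbb E|\sigma(P)\cap\sigma'(P)|\le\frac D2\Big(u^*+\frac1n\cdot n\Big)\le\frac D2(4\Phi_0+2)\le3\Phi_0D\le2^{24\Lambda}.
\]
Apply Lemma~\ref{lem:boost} with $s=2^{24\Lambda}$ and $\lambda=\ell$. For large $n$ we have $n2^{-4\Lambda}=n^{1-4r}\ge1$, so $\ell\ge\frac12n2^{-4\Lambda}$ and
\[
\frac{\ell^2}{4s}\ge n^22^{-32\Lambda-4}\ge n^22^{-36\Lambda}=n^{2-36r}.
\]
Together with $1/\Pr(\mathcal G)\le8e^{\Phi_0}=8e^{n^{20r}}$, this gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
A pattern is determined by listing, for each $i\in[n]$, its at most $D$ neighbors with the colors of the pairs. There are at most $\sum_{d\le D}(2n)^d\le(2n)^{D+1}$ lists for each $i$. Since $D+1\le2n^{2r}$ by \eqref{eq:D} and $\log(2n)\le2\log n$, the number of patterns is at most $(2n)^{(D+1)n}\le2^{4n^{1+2r}\log n}$. By Proposition~\ref{prop:one}, the probability that $V_P(F)>\ell$ for some pattern $P$ is at most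
\[
8\exp\big(n^{20r}+4n^{1+2r}\log n-n^{2-36r}\big)\le\exp(-n^{2-40r})
\]
for large $n$. Indeed, $\ln8+n^{20r}+4n^{1+2r}\log n=n^{1+o(1)}\le\frac12n^{2-36r}$ because $r\to0$, and $n^{2-40r}\le\frac12n^{2-36r}$ because $n^{4r}=2^{4\Lambda}\ge16$. Outside this event, $(\star)$ holds by Proposition~\ref{prop:reduce}, and Lemma~\ref{lem:concave} gives $\mathrm{ed}_F\ge(1-4\varepsilon)f$ on $[0,1]$.
\end{proof}

This completes the proofs of Theorem~\ref{thm:main}, Corollary~\ref{cor:conj} and Theorem~\ref{thm:range}.

\begin{remark}
The exponent $2-o(1)$ in the failure probability cannot be replaced by a constant larger than $2$. With probability $2^{-\beta\binom n2}\ge\exp(-n^{2+o(1)})$ the graph $F$ has no edges. Then \eqref{eq:two} gives $\mathrm{ed}_F(p)\le\frac{1-p}{n-1}$, which for large $n$ is less than $(1-4\varepsilon)f(p)$ on $[p^*,1)$, because $\log n/\gamma\to\infty$.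
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM}
Balogh and Martin, \emph{Edit distance and its computation}, Electron. J. Combin. \textbf{15} (2008).

\bibitem{MT}
Marchant and Thomason, 2010.

\bibitem{Martin}
Ryan R. Martin, \emph{The edit distance function and symmetrization}, arXiv:1007.1897 (2010).

\bibitem{Tal}
Talagrand, Publ. Math. IH\'ES \textbf{81} (1995).

\end{thebibliography}
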